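# Finiteness of Schwartz homology for restrictions to spherical subgroups

## 1. The operators $x\,d/dx$ and $d/dx$ on the real projective line

Let $GL_2(\mathbb R)$ act on $X=\mathbb P^1(\mathbb R)$, with coordinate $x$, and $y=1/x$ near $\infty$. Let $E=C^\infty(X)$ with $(gf)(x)=f(g^{-1}x)$, and restrict $E$ to the subgroup $H=\{\operatorname{diag}(a,1)\}\cong\mathbb R^\times$, which acts by $x\mapsto ax$. How big is the space of coinvariants $E_H=E/\operatorname{span}\{hf-f\}$, and how big are its derived functors? We shall recall in Section 2 that here they are computed by a complex with two terms. The compact part $\{\pm1\}$ of $H$ is used to pass to even functions, and the Lie algebra acts through $x\,d/dx$. So the complex is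
$$E^{\rm ev}\xrightarrow{\;D\;}E^{\rm ev},\qquad D=x\frac{d}{dx},\qquad E^{\rm ev}=\{f\in C^\infty(X): f(-x)=f(x)\},$$
with homology $\ker D$ in degree $1$ and $\operatorname{coker}D$ in degree $0$.

The kernel consists of the constants. For the cokernel, note that $x\,d/dx=-y\,d/dy$, so every $Du$ vanishes at $0$ and at $\infty$. Conversely let $f$ be even with $f(0)=f(\infty)=0$. Then $f(x)/x$ is smooth and odd, and $u(x)=\int_0^xf(s)\,ds/s$ is smooth and even on $\mathbb R$. For $y>0$ we have $\frac{d}{dy}u(1/y)=-f(1/y)/y$, which extends smoothly to $y\ge0$, so $u(1/y)=c-\int_0^yf(1/s)\,ds/s$ for a constant $c$. The right-hand side is a smooth even function of $y$ near $0$. Since $u$ is even, the formula holds for $y<0$ too, so $u\in E^{\rm ev}$ and $Du=f$. Thus $\operatorname{coker}D$ has dimension $2$, detected by $f\mapsto f(0)$ and $f\mapsto f(\infty)$. The homology has dimensions $2,1$ in degrees $0,1$.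

Now replace $H$ by the group $N$ of translations $x\mapsto x+b$. The complex is $\frac d{dx}:E\to E$. The kernel is again the constants. Since $\frac d{dx}=-y^2\frac d{dy}$, every $u'$ vanishes to order $2$ at $\infty$, and $\int_{\mathbb R}u'\,dx=0$. Conversely, if $f$ vanishes to order $2$ at $\infty$, then $f\,dx=-(f/y^2)\,dy$ is a smooth $1$-form on the circle, and it is exact if its integral is $0$. So the cokernel has dimension $3$.

Finally take $H=1$. The homology in degree $0$ is $E$ itself, of infinite dimension. What separates the cases? On $\mathbb P^1(\mathbb C)$ the complex torus has three orbits $\{0\},\{\infty\},\mathbb C^\times$, the complex translation group has two, and the trivial group has infinitely many. This suggests the question of these notes: if the complexified subgroup has few orbits in this sense, is the derived coinvariant functor always finite-dimensional on restrictions, in every degree?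

## 2. Schwartz homology, spherical subgroups, and the finiteness theorems

**Setting.** $\mathbf G$ is a connected reductive algebraic group over $\mathbb R$, $\mathbf H\subset\mathbf G$ is an algebraic subgroup defined over $\mathbb R$, $G=\mathbf G(\mathbb R)$ and $H=\mathbf H(\mathbb R)$. In the original question $\mathbf H$ is reductive, $K\subset G$ is a maximal compact subgroup such that $K^H=H\cap K$ is maximal compact in $H$, and $K$ and $K^H$ are also real points of affine algebraic groups. We write $\mathfrak g,\mathfrak h$ for the complexified Lie algebras of $G,H$, and $\mathfrak k=\operatorname{Lie}(K^H)_{\mathbb C}$. (So $\mathfrak k$ belongs to $K^H$, not to $K$.) By $\mathfrak r_u(\mathfrak h)$ we denote the Lie algebra of the unipotent radical of $\mathbf H_{\mathbb C}$.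

**Definition (spherical).** $\mathbf H$ is spherical in $\mathbf G$ if a Borel subgroup of $\mathbf G_{\mathbb C}$ has an open orbit on $\mathbf G_{\mathbb C}/\mathbf H_{\mathbb C}$. Equivalently, $\mathbf H(\mathbb C)$ has an open orbit on the complex flag variety. In $GL_2$ the torus $\operatorname{diag}(a,1)$ and the unipotent group $N$ are spherical, since both have an open orbit on $\mathbb P^1(\mathbb C)$; the trivial subgroup is not.

**Definition (representations).** A smooth Fréchet representation $F$ has moderate growth if for every continuous seminorm $p$ there are $N$ and a continuous seminorm $p'$ with $p(hv)\le\|h\|^Np'(v)$, for a fixed algebraic norm $\|\cdot\|$ on the group. A Casselman–Wallach (CW) representation of $G$ is a smooth admissible Fréchet representation of moderate growth; as usual it has finite length. The space $C^\infty(\mathbb P^1(\mathbb R))$ is an example for $GL_2(\mathbb R)$. If $E$ is CW, then $E|_H$ is smooth Fréchet of moderate growth, but in general not admissible.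

**Definition (Schwartz homology).** For a smooth Fréchet representation $F$ of $H$ of moderate growth, $\operatorname H^{\mathcal S}_n(H;F)$ is the $n$-th left derived functor of $F\mapsto F_H$ in the sense of Chen–Sun, a possibly non-Hausdorff topological vector space. $F$ is homologically finite if all $\operatorname H^{\mathcal S}_n(H;F)$ are finite-dimensional, and homologically separated if all are Hausdorff. The first property implies the second.

**Definition (Koszul complex).** For a right $\mathfrak h$-module $M$ the homology $\operatorname H_n(\mathfrak h;M)$ is that of $M\otimes\Lambda^\bullet\mathfrak h$ with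
$$d(m\otimes\xi_1\wedge\dots\wedge\xi_n)=\sum_i(-1)^{i+1}m\xi_i\otimes\xi_1\wedge\cdots\widehat{\xi_i}\cdots\wedge\xi_n+\sum_{i<j}(-1)^{i+j}m\otimes[\xi_i,\xi_j]\wedge\cdots\widehat{\xi_i}\cdots\widehat{\xi_j}\cdots.\tag{1}$$
A left module is made a right module by $m\xi=-\xi m$. For a smooth Fréchet representation $F$ of $H$, $\operatorname H_n(\mathfrak h,K^H;F)$ is the homology of $(F\otimes\Lambda^\bullet(\mathfrak h/\mathfrak k))_{K^H}$ with the differential induced by (1).

Let us record one identity, to be used twice. Put $s_\xi(m\otimes\omega)=m\otimes\xi\wedge\omega$. Then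
$$(d\,s_\xi+s_\xi\,d)(m\otimes\omega)=m\xi\otimes\omega-m\otimes\operatorname{ad}(\xi)\omega.\tag{2}$$
Indeed, take $\omega=\omega_1\wedge\dots\wedge\omega_n$ and expand $d(m\otimes\xi\wedge\omega)$. Removing the first factor gives $m\xi\otimes\omega$. Bracketing $\xi$ with $\omega_j$, which has position $j+1$, gives $(-1)^{j+2}m\otimes[\xi,\omega_j]\wedge\cdots\widehat{\omega_j}\cdots$; moving $[\xi,\omega_j]$ to the $j$-th place costs $(-1)^{j-1}$, and the sum over $j$ is $-m\otimes\operatorname{ad}(\xi)\omega$. In the remaining terms $\xi$ stays. Removing $\omega_i$ now carries $(-1)^{i+2}$ instead of $(-1)^{i+1}$, and in $[\omega_i,\omega_j]\wedge\xi\wedge\cdots$ the factor $\xi$ must pass one place. Both effects give $-s_\xi d(m\otimes\omega)$.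

**Example (a representation that is not separated).** Let $H=\mathbb R$ act on the space $s$ of rapidly decreasing sequences $(a_m)_{m\ge0}$ by $t\cdot(a_m)=(e^{ite^{-m}}a_m)$. This is smooth of moderate growth. Here $\mathfrak k=0$, and with the theorem (CS) recalled below $\operatorname H^{\mathcal S}_0=s/\xi s$, where $\xi$ multiplies $a_m$ by $ie^{-m}$. The image of $\xi$ contains all finite sequences, so it is dense, and it is not all of $s$ (for instance $(e^{-m/2})$ is not in it). So $\operatorname H^{\mathcal S}_0$ is not Hausdorff. It is infinite-dimensional, because an image of finite codimension of a continuous map of Fréchet spaces is closed.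

**Flag variety notation.** $\mathbf P\subset\mathbf G$ is a minimal parabolic $\mathbb R$-subgroup, $P=\mathbf P(\mathbb R)$, $X=G/P$, and $X_{\mathbb C}=\mathbf G(\mathbb C)/\mathbf P(\mathbb C)$. $\mathbf U$ is the unipotent radical of $\mathbf P$ and $\mathbf U^-$ that of an opposite parabolic $\mathbb R$-subgroup; $\mathfrak p,\mathfrak u,\mathfrak u^-$ are the complexified Lie algebras. Since $P=G\cap\mathbf P(\mathbb C)$ and $G=KP$ for a maximal compact subgroup $K$, $X$ is a compact real analytic manifold in $X_{\mathbb C}$. Its tangent space $\operatorname{Lie}G/\operatorname{Lie}P$ has complexification $\mathfrak g/\mathfrak p$, so $X$ is totally real with $\dim_{\mathbb R}X=\dim_{\mathbb C}X_{\mathbb C}=:d$, and $X_{\mathbb C}$ is a complexification of $X$ near $X$.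

**Theorem A.** If $\mathbf H\subset\mathbf G$ is reductive and spherical, then $\dim\operatorname H^{\mathcal S}_n(H;E|_H)<\infty$ for all $n\ge0$ and all CW representations $E$ of $G$. So $E|_H$ is homologically finite, hence homologically separated.

**Theorem B.** Let $\mathbf H\subset\mathbf G$ be any algebraic $\mathbb R$-subgroup, $K^H$ a maximal compact subgroup of $H$, and assume

(F) $\mathbf H(\mathbb C)$ has finitely many orbits on $X_{\mathbb C}=\mathbf G(\mathbb C)/\mathbf P(\mathbb C)$.

Let $\zeta$ be a finite-dimensional smooth representation of $H$ on which $\mathfrak r_u(\mathfrak h)$ acts by nilpotent operators (no condition if $\mathbf H$ is reductive). Then $\operatorname H_n(\mathfrak h;E\otimes\zeta)$ and $\operatorname H_n(\mathfrak h,K^H;E\otimes\zeta)$ are finite-dimensional for all $n$ and all CW representations $E$ of $G$. Consequently $\operatorname H^{\mathcal S}_n(H;E\otimes\zeta)$ is finite-dimensional if $\zeta$ has moderate growth (for example $\zeta$ trivial or algebraic).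

**Theorem C.** Let $\mathbf H\subset\mathbf G$ be any algebraic $\mathbb R$-subgroup.

1. If $\operatorname H^{\mathcal S}_0(H;I)$ is finite-dimensional for the single CW representation $I=\Gamma^\infty(X,|\Omega_X|)$ of smooth densities on $G/P$, then $\mathbf H(\mathbb C)$ has an open orbit on $X_{\mathbb C}$ (that is, $H$ is real spherical).
2. If $\mathbf G$ is quasi-split over $\mathbb R$, the following are equivalent: (i) $\mathbf H$ is spherical; (ii) $E|_H$ is homologically finite for every CW representation $E$; (iii) $\dim\operatorname H^{\mathcal S}_0(H;\Gamma^\infty(G/P,|\Omega_X|))<\infty$.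

**Corollary D.** If $\mathbf H\subset\mathbf G$ is connected reductive and the diagonal copy of $\mathbf H$ in $\mathbf G\times\mathbf H$ is spherical, then $\operatorname H^{\mathcal S}_n(H;E\widehat\otimes F)$ is finite-dimensional for all $n$ and all CW representations $E$ of $G$ and $F$ of $H$.

Theorem A answers a question from Wen-Wei Li, "Higher localization and higher branching laws", arXiv:2207.08994 (2022). For non-quasi-split $\mathbf G$ there is a gap between (F) and real sphericity, and the higher-degree statement there is not settled in these notes; this does not affect Theorem A.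

## 3. Published theorems that the proof quotes

We use the following as black boxes.

* **(CS)** Chen–Sun, *Schwartz homologies of representations of almost linear Nash groups*, J. Funct. Anal. 280 (2021): $\operatorname H^{\mathcal S}_n(H;F)\cong\operatorname H_n(\mathfrak h,K^H;F)$ for $F$ smooth Fréchet of moderate growth. For $H=\mathbb R^\times$ this gives the two-term complex of Section 1.
* **(CW)** Casselman's subrepresentation theorem and the Casselman–Wallach theorem (Wallach, *Real Reductive Groups* I, II): globalization is exact, and every irreducible CW representation is a quotient of some $I_\sigma=\{f\in C^\infty(G,\sigma):f(gp)=\sigma(p)^{-1}f(g)\}$ with $\sigma$ a finite-dimensional irreducible representation of $P$. (Embed the contragredient Harish-Chandra module in a principal series, dualize, globalize.)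
* **(BV)** Brion, Vinberg (1986): a Borel subgroup has finitely many orbits on a spherical homogeneous space.
* **(HTT)** Hotta–Takeuchi–Tanisaki, *D-modules, perverse sheaves and representation theory*, Chs. 1, 3, 5, 6: Kashiwara's equivalence; algebraic regular holonomic modules are closed under subquotients and extensions; direct and inverse images preserve $D^b_{rh}$ (bounded complexes with regular holonomic cohomology); an integrable connection is regular if and only if its pullback to every smooth curve is; analytifications of regular holonomic modules are regular holonomic.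
* **(K1)** Kashiwara (1975): $R\mathcal Hom_{\mathcal D}(\mathcal M,\mathcal O)$ is $\mathbb C$-constructible for $\mathcal M\in D^b_{hol}$.
* **(K2)** Kashiwara, *The Riemann–Hilbert problem for holonomic systems*, Publ. RIMS 20 (1984); see also Kashiwara–Schapira, *Moderate and formal cohomology associated with constructible sheaves*, Mém. SMF 64 (1996): if $\mathcal M$ is regular holonomic near the real analytic manifold $X$ in its complexification, then $R\mathcal Hom_{\mathcal D}(\mathcal M,\mathcal Db_X)\to R\mathcal Hom_{\mathcal D}(\mathcal M,\mathcal B_X)$ is an isomorphism. Here $\mathcal Db_X$ is the sheaf of distributions (generalized functions), and $\mathcal B_X=R\Gamma_X(\mathcal O)\otimes or_X[d]$ that of hyperfunctions. By truncation triangles and the five lemma (induction on the number of nonzero cohomology modules) this holds for bounded complexes $\mathcal M$ with regular holonomic cohomology.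
* **(KS)** Kashiwara–Schapira, *Sheaves on Manifolds*, §8.4: $\mathbb C$-constructible complexes are $\mathbb R$-constructible; $R\Gamma_Z$ for a closed analytic submanifold $Z$ preserves $\mathbb R$-constructibility; $\mathbb R$-constructibility is local; $R\Gamma(X;\cdot)$ of an $\mathbb R$-constructible complex on a compact $X$ is finite-dimensional.
* Rosenlicht's theorem on invariant rational functions, for Theorem C only.

Recall that a coherent $\mathcal D_Y$-module is holonomic if its characteristic variety has dimension at most $\dim Y$, and that a bounded complex of sheaves is $\mathbb R$-constructible (resp. $\mathbb C$-constructible) if its cohomology is locally constant of finite rank along some subanalytic (resp. complex analytic) stratification.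

**Theorem B implies Theorem A.** If $\mathbf H$ is spherical, (BV) says that a Borel subgroup $\mathbf B_{\mathbb C}\subset\mathbf P_{\mathbb C}$ has finitely many orbits on $\mathbf G(\mathbb C)/\mathbf H(\mathbb C)$. Hence so does $\mathbf P(\mathbb C)$. Its orbits there and the $\mathbf H(\mathbb C)$-orbits on $X_{\mathbb C}$ both correspond to double cosets, so (F) holds. Take $\zeta$ trivial in Theorem B.

Since $\mathbf H(\mathbb C)^0$ has finite index in $\mathbf H(\mathbb C)$, condition (F) is equivalent to finiteness of the number of $\mathbf H(\mathbb C)^0$-orbits on $X_{\mathbb C}$.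

## 4. Dense subcomplexes and orbit filtrations: where they stop

Two facts are known beforehand. For every CW representation $E$ of $G$, in the setting of Theorem A, the homologies $\operatorname H_n(\mathfrak h,K^H;E^{K\text{-fini}})$ of the $K$-finite vectors are finite-dimensional, and $\operatorname H^{\mathcal S}_0(H;E|_H)$ is finite-dimensional. The sensible first attempt is therefore to pass from $E^{K\text{-fini}}$ to $E$ by density.

Density alone proves nothing. In the example $H=\mathbb R$, $F=s$ of Section 2 the finite sequences form a dense subspace on which $\xi$ is bijective, so its homology is zero, while $\operatorname H_0$ of the completion is infinite-dimensional. What one would need is that the differentials of the completed complex have closed range, and this is part of what is to be proved. Nor are the two homologies formally the same for a principal series, as the next computation shows.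

**Example (twisting by a character of $N$).** Let $E=C^\infty(\mathbb P^1(\mathbb R))$, $H=N$, and let $\zeta$ be the unitary character for which the generator of $\mathfrak h$ acts on $E\otimes\zeta$ by $-L$, with $L=\frac d{dx}+ic$, $c\in\mathbb R\setminus\{0\}$. Put $x=\tan(\theta/2)$, so $\frac d{dx}=(1+\cos\theta)\frac d{d\theta}$. On $K$-finite vectors, spanned by $e_m=e^{im\theta}$,
$$Le_m=im\left(e_m+\tfrac12e_{m+1}+\tfrac12e_{m-1}\right)+ic\,e_m.$$
In the cokernel, $m=0$ gives $e_0=0$, the relations with $m\ge1$ express $e_{m+1}$ through $e_m,e_{m-1}$, and those with $m\le-1$ express $e_{m-1}$ through $e_m,e_{m+1}$. So the cokernel has basis $e_1,e_{-1}$ and dimension $2$. On smooth vectors, in the coordinate $y$ we have $L=-y^2\frac d{dy}+ic$. On formal power series at $y=0$ it is surjective, since $ic\,a_k-(k-1)a_{k-1}=f_k$ can be solved recursively. By Borel's lemma, $E=LE+\mathcal S(\mathbb R)$. For $g\in\mathcal S(\mathbb R)$ the solutions of $Lu=g$ on $\mathbb R$ are $u=e^{-icx}\left(C+\int_{-\infty}^xe^{ict}g(t)\,dt\right)$. Such a $u$ has limits at $\pm\infty$ only if $C=0$ and $\int_{\mathbb R}e^{ict}g\,dt=0$; in that case $u\in\mathcal S(\mathbb R)$.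 So the cokernel on smooth vectors has dimension $1$, not $2$. (Here $\mathfrak r_u(\mathfrak h)$ does not act nilpotently on $\zeta$, so this example is outside Theorem B. It will return in Section 7.)

A second attempt is to filter $E$ along the $H$-orbits on $X$, and along a closed orbit by the order of vanishing, and to add up the homologies of the pieces. For the torus in Section 1 this works: at $0$ the operator $x\,d/dx$ acts on $x^k$ by $k$, which is zero only for $k=0$. For $N$, untwisted, it stops at $\infty$: the operator $-y^2\,d/dy$ sends $y^k$ to $-ky^{k+1}$, so it acts by zero on every graded piece, and the graded pieces contribute infinite-dimensional homology in degrees $0$ and $1$. The finiteness found in Section 1 comes only from cancellation between different orders of vanishing. We need an argument that treats all orders at once.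

The plan has three parts. First we remove $K^H$ and dualize, which turns the problem into one about distributions on $X$ (Sections 5, 6). Then we read the dual complex as the distribution solutions of a complex of $\mathcal D$-modules, and show that its cohomology is regular holonomic (Sections 7 to 10). Then (K2), (K1) and compactness give the finiteness (Section 11).

## 5. From absolute to relative Lie algebra homology

**Lemma 1.** If $F$ is a smooth Fréchet representation of $H$ with $\dim\operatorname H_n(\mathfrak h;F)<\infty$ for all $n$, then $\dim\operatorname H_n(\mathfrak h,K^H;F)<\infty$ for all $n$.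

Let $K_0=(K^H)^0$ and choose a $K^H$-stable decomposition $\mathfrak h=\mathfrak k\oplus\mathfrak s$.

**Step 1: coinvariants of $K_0$ are invariants.** The purpose is to replace the coinvariants in the relative complex by invariants. Let $W$ be a smooth Fréchet representation of $K_0$ and $W=W^{K_0}\oplus W_1$, with $W_1$ the kernel of averaging. Let $\Delta=-\sum X_i^2$ for an orthonormal basis $(X_i)$ of $\operatorname{Lie}K_0$ with respect to a positive definite invariant form. It acts on a $K_0$-type $\mu$ by a scalar $c_\mu\ge0$, zero only for $\mu=1$ because $K_0$ is connected. Only finitely many $\mu$ have $c_\mu\le C$ for given $C$, so $\inf_{\mu\ne1}c_\mu>0$. Vectors of $W_1$ have absolutely convergent Fourier expansions $\sum_{\mu\ne1}w_\mu$: the projection to type $\mu$ is bounded polynomially in $\dim\mu$, and $w_\mu=c_\mu^{-N}(\Delta^Nw)_\mu$ for all $N$. Hence $\Delta$ is invertible on $W_1$, with inverse $\sum w_\mu\mapsto\sum c_\mu^{-1}w_\mu$.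

We claim $W_1=\operatorname{span}\{kw-w:k\in K_0,w\in W\}$. The inclusion $\supset$ is clear. For $\subset$, choose a basis $(Y_j)$ of $\operatorname{Lie}K_0$ consisting of generators of circle subgroups, which is possible because such vectors are dense. Each $X_i$ is a combination of the $Y_j$, so $W_1=\Delta W_1\subset\sum_jY_jW$. The vector $Y_jw$ has zero average over the $j$-th circle, so it has an expansion $\sum_{m\ne0}w_m$ with rapidly decreasing terms. Let $a\in\mathbb R$ with $a/2\pi$ a quadratic irrational. The distance of $ma/2\pi$ to $\mathbb Z$ is at least a constant times $|m|^{-1}$, so $|e^{ima}-1|\ge c|m|^{-2}$ for some $c>0$ and all $m\ne0$. Then $w'=\sum_{m\neq0}(e^{ima}-1)^{-1}w_m$ converges, and $Y_jw=kw'-w'$, with $k$ the element of parameter $a$ in the circle.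

So $W_{K_0}=W^{K_0}$. Since $K^H/K_0$ is finite, $W_{K^H}=W^{K^H}$ if $K^H$ acts on $W$. Let $d_{rel}$ be the differential (1) on $F\otimes\Lambda^\bullet\mathfrak s$ followed by the projection along $\mathfrak h\to\mathfrak s$. Then $\operatorname H_n(\mathfrak h,K^H;F)$ is the homology of $(F\otimes\Lambda^\bullet\mathfrak s)^{K^H}$ with $d_{rel}$, and $\operatorname H_n(\mathfrak h,K^H;F)=\operatorname H_n(\mathfrak h,K_0;F)^{K^H/K_0}$. It suffices to treat $K_0$.

**Step 2: a spectral sequence comparing the two homologies.** Filter $F\otimes\Lambda^\bullet\mathfrak h$ by the number ($\le p$) of factors from $\mathfrak s$. Since $[\mathfrak k,\mathfrak k]\subset\mathfrak k$ and $[\mathfrak k,\mathfrak s]\subset\mathfrak s$, the differential never raises this number, and the part that preserves it is the differential of $\mathfrak k$-homology. Hence $E^1_{p,q}=\operatorname H_q(\mathfrak k;W)$ with $W=F\otimes\Lambda^p\mathfrak s$. The element $\Delta$ is central in $U(\mathfrak k)$ with zero augmentation, so it acts by $0$ on $\operatorname H_*(\mathfrak k;W_1)=\operatorname{Tor}_*^{U(\mathfrak k)}(\mathbb C,W_1)$. By Step 1 it also acts invertibly.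 So $\operatorname H_*(\mathfrak k;W_1)=0$ and $E^1_{p,q}=\operatorname H_q(\mathfrak k;\mathbb C)\otimes W^{K_0}$.

**Step 3: invariant representatives for $\operatorname H_q(\mathfrak k;\mathbb C)$.** We want representatives on which $d$ is easy to compute. By (2) with trivial coefficients, $\mathfrak k$ acts trivially on its homology; it acts semisimply on $\Lambda^\bullet\mathfrak k$, since $K_0$ is compact. So the homology is that of the invariants $(\Lambda^\bullet\mathfrak k)^{\mathfrak k}$. On these the differential $\partial$ vanishes. Indeed, for dual bases $(e_i),(e^i)$,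
$$\sum_i\operatorname{ad}(e_i)\iota(e^i)(x_1\wedge\dots\wedge x_q)=\sum_j(-1)^{j-1}\operatorname{ad}(x_j)(x_1\wedge\cdots\widehat{x_j}\cdots\wedge x_q)=-2\,\partial(x_1\wedge\dots\wedge x_q).$$
For the last equality, move each bracket to the front: the pair $\{l,j\}$ with $l<j$ occurs twice, each time as $-(-1)^{l+j}[x_l,x_j]\wedge\cdots$. Exchanging the two operators changes the sum by $\iota$ of the functional $x\mapsto-\sum_ie^i([e_i,x])=\operatorname{tr}\operatorname{ad}x$, which is $0$ because $\mathfrak k$ is unimodular. So $\partial=-\frac12\sum_i\iota(e^i)\operatorname{ad}(e_i)$, which kills invariants. Thus $\operatorname H_q(\mathfrak k;\mathbb C)=(\Lambda^q\mathfrak k)^{\mathfrak k}$.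

**Step 4: the differential $d^1$.** Write $a\wedge(f\otimes\omega)=f\otimes a\wedge\omega$, and let $\theta_x$ be the diagonal action of $x\in\mathfrak k$ on $F\otimes\Lambda^\bullet\mathfrak h$. In left-module terms, (2) reads $d(x\wedge c)=-\theta_xc-x\wedge dc$. For $w\in(F\otimes\Lambda^p\mathfrak s)^{K_0}$ and $a\in\Lambda^q\mathfrak k$ we claim
$$d(a\wedge w)=(\partial a)\wedge w+(-1)^qa\wedge dw.\tag{3}$$
For $q=0$ this is clear. For $a=x\wedge b$ with $b\in\Lambda^{q-1}\mathfrak k$, use $\theta_xw=0$ and induction:
$$d(x\wedge b\wedge w)=-(\theta_xb)\wedge w-x\wedge\bigl(\partial b\wedge w+(-1)^{q-1}b\wedge dw\bigr)=\partial(x\wedge b)\wedge w+(-1)^qx\wedge b\wedge dw.$$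
If $\omega\in(\Lambda^q\mathfrak k)^{\mathfrak k}$, then $d(\omega\wedge w)=(-1)^q\omega\wedge dw$. Here $dw$ is the sum of $d_{rel}w\in F\otimes\Lambda^{p-1}\mathfrak s$ and of a component in $F\otimes\mathfrak k\wedge\Lambda^{p-2}\mathfrak s$, which lies two filtration steps lower than $w$. So $d^1=(-1)^q\,\mathrm{id}\otimes d_{rel}$ and
$$E^2_{p,q}=\operatorname H_q(\mathfrak k;\mathbb C)\otimes\operatorname H_p(\mathfrak h,K_0;F)\Rightarrow\operatorname H_{p+q}(\mathfrak h;F).$$

**Step 5: finiteness, by induction on $n$.** Suppose $\operatorname H_p(\mathfrak h,K_0;F)$, hence $E^2_{p,q}$, is finite-dimensional for all $p<n$ and all $q$. For $r\ge2$, nothing nonzero maps into $E^r_{n,0}$, and $E^{r+1}_{n,0}=\ker(E^r_{n,0}\to E^r_{n-r,r-1})$ has finite codimension in $E^r_{n,0}$. The space $E^\infty_{n,0}$ is a quotient of $\operatorname H_n(\mathfrak h;F)$, so it is finite-dimensional. As only finitely many $r$ matter, $E^2_{n,0}=\operatorname H_n(\mathfrak h,K_0;F)$ is finite-dimensional. $\square$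

## 6. Principal series and the dual complex of distributions

**Step 1: reduction to principal series.** Assume $\dim\operatorname H_n(\mathfrak h;I_\sigma\otimes\zeta)<\infty$ for all $n$ and all irreducible $\sigma$. We show by induction on $n$ that $\operatorname H_n(\mathfrak h;E\otimes\zeta)$ is finite-dimensional for all CW representations $E$; the case $n=-1$ is trivial. By finite length and long exact sequences we may take $E$ irreducible. By (CW) there is an exact sequence $0\to E'\to I_\sigma\to E\to0$ of CW representations, and in
$$\operatorname H_n(\mathfrak h;I_\sigma\otimes\zeta)\to\operatorname H_n(\mathfrak h;E\otimes\zeta)\to\operatorname H_{n-1}(\mathfrak h;E'\otimes\zeta)$$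
the outer terms are finite-dimensional. Together with Lemma 1 and (CS), Theorem B follows once $E=I_\sigma$ is treated for the absolute homology.

**Step 2: duality.** Distributions are easier to handle than the spaces $I_\sigma$, and the next lemma lets us pass to them. Note that it also supplies the closed range that was missing in Section 4.

**Lemma 2.** Let $C_\bullet$ be a complex of Fréchet spaces with continuous differentials $d_n:C_n\to C_{n-1}$, such that the complex $C_\bullet'$ of continuous duals has finite-dimensional cohomology. Then $C_\bullet$ has finite-dimensional homology.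

*Proof.* Let $Y_1=C_{n+1}/\overline{\operatorname{im}d_{n+2}}$ and let $\bar d:Y_1\to C_n$ be induced by $d_{n+1}$. Then $Y_1'=\ker(d_{n+2}^t)$, and $R=\operatorname{im}\bar d^{\,t}=\operatorname{im}d_{n+1}^t$ has finite codimension in it. Let $S$ be a finite-dimensional complement. The map $Y_1\to C_n\oplus S^*$, $y\mapsto(\bar dy,(s\mapsto s(y)))$, has surjective transpose. So it is injective (Hahn–Banach), has closed range by the closed range theorem for Fréchet spaces, and is a topological embedding by the open mapping theorem. On the closed finite-codimensional subspace $S^\perp=\{y:s(y)=0\ \forall s\in S\}$ its second component vanishes, so $\bar d|_{S^\perp}$ is an embedding with closed image. Hence $\operatorname{im}d_{n+1}=\bar d(S^\perp)+(\text{finite-dimensional})$ is closed. So all differentials have closed range.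

By Hahn–Banach, a continuous functional on $\ker d_n/\operatorname{im}d_{n+1}$ is the restriction of an element of $\ker d_{n+1}^t\subset C_n'$. Two such elements differ by a functional vanishing on $\ker d_n$. It factors through $C_n/\ker d_n\cong\operatorname{im}d_n$ (open mapping, as $\operatorname{im}d_n$ is closed) and extends to $C_{n-1}$, so it lies in $\operatorname{im}d_n^t$; conversely all elements of $\operatorname{im}d_n^t$ vanish on $\ker d_n$. Thus $\operatorname H_n(C)'\cong\operatorname H^n(C')$ is finite-dimensional, and so is the Hausdorff space $\operatorname H_n(C)$. $\square$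

**Step 3: the dual of $I_\sigma\otimes\zeta\otimes\Lambda^\bullet\mathfrak h$.** We have $I_\sigma=\Gamma^\infty(X,G\times_P\sigma)$. Put
$$E_\tau=G\times_P\tau:=(G\times_P\sigma^*)\otimes|\Omega_X|,$$
so $\tau$ is $\sigma^*$ times the character of $P$ belonging to densities, again irreducible and finite-dimensional. Since $E_\tau^*\otimes|\Omega_X|=G\times_P\sigma$, the dual $I_\sigma'$ is $\Gamma(X,\mathcal Db(E_\tau))$, the space of generalized sections of $E_\tau$. The integration pairing between smooth sections of $E_\tau$ and of $G\times_P\sigma$ is $G$-invariant. So on smooth sections the dual action $(\xi T)(f)=-T(\xi f)$ of $\xi\in\mathfrak h$ is the first order analytic differential operator by which $\xi$ acts on sections of $E_\tau$. By weak-$*$ density and continuity this holds on all of $\Gamma(X,\mathcal Db(E_\tau))$.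

In (1) for the left module $I_\sigma\otimes\zeta$ the first sum is $\sum_i(-1)^i\xi_im\otimes\cdots$. So the transposed differential on $\Lambda^\bullet\mathfrak h^*\otimes\zeta^*\otimes\Gamma(X,\mathcal Db(E_\tau))$ is
$$(\delta c)(\xi_1,\dots,\xi_n)=\sum_i(-1)^{i+1}\xi_i\,c(\dots\widehat{\xi_i}\dots)+\sum_{i<j}(-1)^{i+j}c([\xi_i,\xi_j],\dots),\tag{4}$$
the Chevalley–Eilenberg differential with coefficients in $\zeta^*\otimes\Gamma(X,\mathcal Db(E_\tau))$. By Lemma 2, Theorem B is reduced to:

**Proposition 3.** Under (F), with $\zeta$ as in Theorem B and $\tau$ a finite-dimensional irreducible representation of $P$, the Chevalley–Eilenberg complex $\Lambda^\bullet\mathfrak h^*\otimes\zeta^*\otimes\Gamma(X,\mathcal Db(E_\tau))$ has finite-dimensional cohomology.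

## 7. Regularity, and a homotopy that makes the cohomology equivariant

Suppose for a moment that $E_\tau$ and $\zeta$ are trivial. The complex (4) is then obtained by applying $\mathcal Hom_{\mathcal D}(\cdot,\mathcal Db_X)$, and global sections, to the Koszul complex $\mathcal M^{-n}=\mathcal D\otimes\Lambda^n\mathfrak h$, where $\xi\in\mathfrak h$ acts on $\mathcal D$ by right multiplication with its vector field. So we are computing all higher distribution solutions of $\mathcal M^\bullet$. If the cohomology modules of $\mathcal M^\bullet$ were regular holonomic, then (K2) would replace distributions by hyperfunctions, and (K1), (KS) would give finiteness on the compact $X$.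

For the torus on $\mathbb P^1$, near $x=0$ the complex is $\mathcal D\xrightarrow{\cdot x\partial}\mathcal D$ up to sign. Its terms are not holonomic, but its cohomology is: $\mathcal H^{-1}=0$, since $\mathcal D$ has no zero divisors, and $\mathcal H^0=\mathcal D/\mathcal Dx\partial$ has characteristic variety in $\{x\eta=0\}$, the union of the conormals to the orbits. In general $\mathcal H^0$ is generated by a section killed by the fields of $\mathfrak h$, so orbit conormals appear again. But what about $\mathcal H^{-n}$ with $n>0$?

The key is formula (2). The group acts on the whole complex $\mathcal M^\bullet$: by conjugation on $\mathcal D$ and by $\operatorname{Ad}$ on $\Lambda^n\mathfrak h$. Let $L_\xi$ be the derivative of this action. It differs from left multiplication by the vector field of $\xi$ by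
$$m\otimes\omega\mapsto-m\xi\otimes\omega+m\otimes\operatorname{ad}(\xi)\omega=-(ds_\xi+s_\xi d)(m\otimes\omega),$$
which is zero on cohomology. So on every $\mathcal H^{-n}$ the vector fields from $\mathfrak h$ act as the derivative of an algebraic group action, and with finitely many orbits this forces holonomicity and regularity. No vanishing of higher cohomology is needed.

Regularity really has to be proved. The twisted example of Section 4 leads at $y=0$ to operators $y^2\partial_y-c'$. Take $P_1=y^2\partial_y-1$ on $\mathbb R$. A distribution solution of $P_1u=0$ is $Ce^{1/|y|}$ on $y<0$. A distribution has finite order near $0$, so its values on rescaled bump functions supported in $(-2\varepsilon,-\varepsilon)$ are $O(\varepsilon^{-N})$, while the function gives at least a constant times $|C|\varepsilon e^{1/(2\varepsilon)}$. So $C=0$. But there is a hyperfunction solution equal to $e^{-1/y}$ on $y<0$. To see this, use flabbiness to find a hyperfunction $v$ that is $e^{-1/y}$ on $y<0$ and $0$ on $y>0$. Then $P_1v$ is supported at $0$, and $P_1$ is surjective on hyperfunctions supported at $0$, that is, on $\mathcal O(\mathbb D\setminus0)/\mathcal O(\mathbb D)$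 for a small disc $\mathbb D$ around $0$: the equation $P_1u=g+by$ is solved by $u=e^{-1/y}\int e^{1/y}(g+by)y^{-2}dy$ as soon as $e^{1/y}(g+by)y^{-2}$ has no residue, and the residue of $e^{1/y}by^{-1}$ is $b$. So the isomorphism in (K2) fails for this irregular module. This is where the nilpotency condition on $\zeta$ will be used.

One more obstacle: $\tau$ need not be algebraic. For $\mathbb P^1$ and $\tau$ a complex power of $|a/d|$, the transition function of $E_\tau$ between the two cells is a complex power of $|x|$, so the construction above is not algebraic on $X_{\mathbb C}$. The remedy is to work on $\mathbf G(\mathbb C)$, where only the $\mathfrak p$-module $\tau$ enters, and to allow the group action and the vector fields to differ by scalars. The next section develops this.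

## 8. Twisted equivariant D-modules

In this section everything is over $\mathbb C$. Let $Q$ be a connected linear algebraic group with Lie algebra $\mathfrak q$, acting on a smooth variety $Y$. For $\alpha\in\mathfrak q$ let $\theta(\alpha)$ be the vector field obtained by differentiating $(qF)(y)=F(q^{-1}y)$.

**Definition (weakly equivariant).** A weakly equivariant $\mathcal D_Y$-module is a quasi-coherent $\mathcal D_Y$-module $\mathcal F$ with a $Q$-equivariant $\mathcal O$-module structure for which $\mathcal D_Y\otimes\mathcal F\to\mathcal F$ is equivariant. Let $L_\alpha$ be the differentiated action and $\gamma(\alpha)=L_\alpha-\theta(\alpha)$.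

The operator $\gamma(\alpha)$ is $\mathcal D_Y$-linear, since $L_\alpha$ and $\theta(\alpha)$ have the same commutator $[\theta(\alpha),D]$ with $D\in\mathcal D_Y$.

**Example.** Let $Q=\mathbb C^\times$ act on $Y=\mathbb C$ by scaling, so $\theta(1)=-x\partial$. On $\mathcal F=\mathcal D/\mathcal D(x\partial-\lambda)$ let $Q$ act by conjugation on $\mathcal D$. The class of $1$ is invariant, so $\gamma(1)$ sends it to $x\partial\cdot1=\lambda\cdot1$, and $\gamma(1)=\lambda$ on all of $\mathcal F$. The number $\lambda$ need not be an integer. On $\mathcal D$ itself with conjugation, $\gamma(\alpha)D=-D\theta(\alpha)$, which is not a scalar.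

**Equivariant generators.** Suppose $Y$ is affine or homogeneous under $Q$. A $Q$-equivariant quasi-coherent $\mathcal O_Y$-module is then the directed union of its coherent equivariant submodules. If $Y$ is affine, this holds because $\Gamma(Y,\mathcal F)$ is a locally finite $Q$-module. If $Y=Q/Q_y$, such modules correspond to algebraic $Q_y$-modules, which are locally finite. Consequently a coherent weakly equivariant $\mathcal D_Y$-module is $\mathcal F=\mathcal D_Y\mathcal F_0$ for some coherent equivariant $\mathcal F_0$: the directed union of the submodules $\mathcal D_Y\mathcal F_0$ is stationary by noetherianity.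

**Lemma 4.** Suppose $Y$ is affine, $Q$ has finitely many orbits on $Y$, $\nu:Q\to T$ is a homomorphism to an algebraic torus, $\lambda\in\mathfrak t^*$, and $\mathcal F$ is a coherent weakly equivariant $\mathcal D_Y$-module with $\gamma(\alpha)=\chi(\alpha):=\lambda(d\nu(\alpha))$ (scalars). Then $\mathcal F$ is regular holonomic.

*Proof.* **Step 1: holonomicity.** Write $\mathcal F=\mathcal D_Y\mathcal F_0$ with $\mathcal F_0$ coherent and equivariant. As $\theta(\alpha)=L_\alpha-\chi(\alpha)$ preserves $\mathcal F_0$, and $\theta(\alpha)D=[\theta(\alpha),D]+D\theta(\alpha)$, it preserves each step of the good filtration $\mathcal D_Y^{\le k}\mathcal F_0$. So the symbol of $\theta(\alpha)$ kills the associated graded module. The common zeros of these symbols are the covectors that vanish on the tangent space of the orbit through their base point. Hence $\mathrm{Ch}(\mathcal F)\subset\bigcup_OT^*_OY$, a finite union of Lagrangians.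

**Step 2: set-up for regularity.** We use induction on the number of orbits in $Z=\operatorname{Supp}\mathcal F$, which is closed and $Q$-stable; if $Z=\emptyset$ there is nothing to prove. Let $O$ be an orbit of maximal dimension in $Z$. It is not contained in the closure of any other orbit in $Z$, so, the orbits being finite in number, $Z\setminus O$ is closed. Put $Y'=Y\setminus(Z\setminus O)$, with closed embedding $i:O\to Y'$ and open embedding $j:Y'\to Y$. By Kashiwara's equivalence $\mathcal F|_{Y'}=i_+\mathcal G$ with $\mathcal G$ coherent over $\mathcal D_O$.

**Step 3: $\mathcal G$ is weakly equivariant with $\gamma=\chi$.** This is clearest on right modules. Let $\mathcal F^r=\omega_Y\otimes\mathcal F$, where $(\omega\otimes m)v=-\mathrm{Lie}_v\omega\otimes m-\omega\otimes vm$ for vector fields $v$. On $\omega_Y$ we have $L_\alpha=\mathrm{Lie}_{\theta(\alpha)}$, so for local sections $n$ of $\mathcal F^r$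
$$n\cdot\theta(\alpha)=-L_\alpha n+\chi(\alpha)n.$$
The right $\mathcal D_O$-module attached to $\mathcal G$ is $\mathcal G^r=\{n\in\mathcal F^r|_{Y'}:nI_O=0\}$, where a vector field on $O$ acts through any local extension $v$ to $Y'$ tangent to $O$. (For $f\in I_O$ one has $(nv)f=n(fv+v(f))=0$, and $n(fv')=(nf)v'=0$, so this is well defined.) As $I_O$ is $Q$-stable, $\mathcal G^r$ is equivariant, and $\theta(\alpha)$ is tangent to $O$. So the same relation holds on $\mathcal G^r$. Reading the computation backwards on $O$, that is, writing $n=\omega\otimes m$ with $\omega$ a local generator of $\omega_O$, gives $\theta(\alpha)m=L_\alpha m-\chi(\alpha)m$ on $\mathcal G$.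

**Step 4: $\mathcal G$ is a connection.** Let $\mathcal G_0\subset\mathcal G$ be coherent, equivariant and generating. Then $\theta(\alpha)\mathcal G_0\subset\mathcal G_0$, and the $\theta(\alpha)$ generate the tangent sheaf of the homogeneous space $O$. So $\mathcal G=\mathcal G_0$ is $\mathcal O$-coherent, that is, an integrable connection.

**Step 5: the pullback of $\mathcal G$ to $Q$.** Let $\pi:Q\to O$, $\pi(g)=gy_0$. The field $\theta_Q(\alpha)$ of left translations is $\pi$-related to $\theta(\alpha)$, so $\pi^*\mathcal G$ is weakly equivariant under left translations with $\gamma=\chi$. Moreover $\pi^*\mathcal G=\mathcal O_Q\otimes W$, with $W$ the finite-dimensional space of invariant sections. For $w\in W$,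
$$\theta_Q(\alpha)w=L_\alpha w-\chi(\alpha)w=-\lambda(d\nu\,\alpha)w.$$
Since the $\theta_Q(\alpha)$ form a frame and $\theta_Q(\alpha)$ is $\nu$-related to $\theta_T(d\nu\,\alpha)$, we get $\pi^*\mathcal G\cong\nu^*(\mathcal K)\otimes W$ with $\mathcal K=\mathcal O_Tw_0$, $\theta_T(\beta)w_0=-\lambda(\beta)w_0$. On $T\cong(\mathbb C^\times)^r$ this is the connection with form $\sum a_i\,dt_i/t_i$, $a_i\in\mathbb C$. Its pullback to any smooth curve has at most simple poles at the punctures. So $\mathcal K$, and hence $\pi^*\mathcal G$, has regular pullback to every smooth curve.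

**Step 6: $\mathcal G$ is regular.** Let $\varphi:C\to O$ be a morphism from a smooth connected curve. Since $\pi$ is surjective, so is $C\times_OQ\to C$, and some irreducible component of $C\times_OQ$ dominates $C$. An irreducible curve through two of its points lying over different points of $C$ dominates $C$; let $\psi:C'\to C$ be its normalization. Then $\psi^*\varphi^*\mathcal G$ is a pullback of $\pi^*\mathcal G$, hence regular. The extension $\bar C'\to\bar C$ to smooth completions is surjective, and points over $\bar C\setminus C$ lie in $\bar C'\setminus C'$. Regularity at a puncture can be checked after a ramified covering of the disc, so $\varphi^*\mathcal G$ is regular. By (HTT), $\mathcal G$ is regular.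

**Step 7: from $\mathcal G$ back to $\mathcal F$.** By (HTT), $H^0j_+(i_+\mathcal G)=j_*j^*\mathcal F$ is regular holonomic, and so is the image of $\mathcal F\to j_*j^*\mathcal F$. The kernel is a coherent $Q$-stable $\mathcal D_Y$-submodule of $\mathcal F$ with $\gamma=\chi$, supported on $Z\setminus O$, so it is regular by induction. Hence $\mathcal F$, an extension, is regular holonomic. $\square$

The modules we shall meet carry Lie algebra representations that do not integrate to the group. The next lemma splits off a scalar so that the rest integrates.

**Lemma 5.** Let $\mathbf Q$ be a connected linear algebraic group over $\mathbb C$ with Lie algebra $\mathfrak q$, and $\kappa$ a finite-dimensional irreducible $\mathfrak q$-module on which $\mathfrak r_u=\mathfrak r_u(\mathfrak q)$ acts by nilpotent operators. There are a connected algebraic group $\tilde Q$ with a surjective homomorphism of finite kernel $\tilde Q\to\mathbf Q$, an algebraic representation $\kappa_0$ of $\tilde Q$ on the space of $\kappa$, a homomorphism $\nu:\tilde Q\to T$ to a torus and $\lambda\in\mathfrak t^*$ with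
$$\kappa(\xi)=\kappa_0(\xi)+\lambda(d\nu\,\xi),\qquad\kappa_0(q)\kappa(\xi)=\kappa(\operatorname{Ad}(q)\xi)\kappa_0(q).\tag{5}$$

For example, for $\mathbf Q=\mathbb C^\times$ and $\kappa(\xi)=\lambda\xi$ one takes $\kappa_0$ trivial and $\nu=\mathrm{id}$.

*Proof.* By Engel's theorem the common kernel of $\mathfrak r_u$ is nonzero. It is $\mathfrak q$-stable because $\mathfrak r_u$ is an ideal, so by irreducibility $\mathfrak r_u$ acts by $0$. Let $\mathbf Q=\mathbf L\ltimes\mathbf R_u$ be a Levi decomposition, $T=Z(\mathbf L)^0$, $\tilde S\to[\mathbf L,\mathbf L]$ the simply connected cover, $\tilde Q=(\tilde S\times T)\ltimes\mathbf R_u$, and $\nu$ the projection to $T$. By Schur, $\mathfrak t$ acts by a character $\lambda$. The representation of $[\mathfrak l,\mathfrak l]$ integrates to $\tilde S$; let $T$ and $\mathbf R_u$ act trivially in $\kappa_0$. The first identity is clear.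

The second identity is multiplicative in $q$, so we check it on factors. For $q\in\tilde S$: on $[\mathfrak l,\mathfrak l]$ it is clear; on $\mathfrak t$ it holds because $\operatorname{Ad}(q)$ fixes $\mathfrak t$, which acts by scalars; on $\mathfrak r_u$ it holds because $\mathfrak r_u$ is stable and acts by $0$. For $q\in T$ it holds because $\operatorname{Ad}(q)$ fixes $\mathfrak l$ and preserves $\mathfrak r_u$. For $q\in\mathbf R_u$ it holds because $\operatorname{Ad}(q)\xi-\xi\in\mathfrak r_u$. $\square$

The condition that $\mathfrak r_u$ be nilpotent cannot be dropped here: for $\mathbf Q=\mathbb G_a$ and a nonzero character $\kappa$, every homomorphism from a finite cover to a torus is trivial, and a one-dimensional algebraic $\kappa_0$ is trivial too.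

## 9. The Koszul complex on $\mathbf G(\mathbb C)$

Let $Y=\mathbf G(\mathbb C)$, an affine variety. For $\eta\in\mathfrak g$ put $(R_\eta F)(g)=\frac d{dt}|_0F(ge^{t\eta})$, and for $\xi\in\mathfrak h$ put $(\xi_LF)(g)=\frac d{dt}|_0F(e^{-t\xi}g)$. Both are Lie algebra homomorphisms into vector fields, and they commute. Let $\tau^*$ be the dual $\mathfrak p$-module of $\tau$, and
$$\mathcal P=\mathcal D_Y\otimes_{U(\mathfrak p)}\tau^*\quad(DR_\eta\otimes v=D\otimes\eta v,\ \eta\in\mathfrak p),\qquad\mathcal N^{-n}=\mathcal P\otimes\zeta\otimes\Lambda^n\mathfrak h.$$
$\mathcal P\otimes\zeta$ is a right $\mathfrak h$-module by $(D\otimes v\otimes z)\xi=D\xi_L\otimes v\otimes z-D\otimes v\otimes\xi z$; this is well defined since $\xi_L$ commutes with $R_\eta$. Give $\mathcal N^\bullet$ the Koszul differential (1). It is a bounded complex of coherent left $\mathcal D_Y$-modules.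

**Proposition 6.** Under (F), and with $\zeta$ as in Theorem B, all $\mathcal H^{-n}(\mathcal N^\bullet)$ are regular holonomic.

*Proof.* **Step 1: reduction to irreducible $\zeta$ and $\tau^*$, so that Lemma 5 applies.** Via $R$, $\mathcal D_Y=\mathcal O_Y\otimes U(\mathfrak g)$ is free as a right $U(\mathfrak p)$-module, so $\mathcal N^\bullet$ is exact in $\tau^*$ (as a $\mathfrak p$-module) and in $\zeta$ (as an $\mathfrak h$-module). Regular holonomic modules are closed under kernels, cokernels and extensions, so by long exact sequences we may assume that $\zeta$ and $\tau^*$ are irreducible over $\mathfrak h$ and $\mathfrak p$; $\mathfrak r_u(\mathfrak h)$ still acts nilpotently on $\zeta$. The algebra $\mathfrak u=\mathfrak r_u(\mathfrak p)$ acts nilpotently on any finite-dimensional $\mathfrak p$-module: some element of $\mathfrak p$, in the Lie algebra of a maximal split torus, has only positive eigenvalues on $\mathfrak u$, so $\mathfrak u$ shifts its generalized eigenspaces upwards.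

**Step 2: the group action on the complex.** Apply Lemma 5 to $(\mathbf H(\mathbb C)^0,\zeta)$ and to $(\mathbf P(\mathbb C),\tau^*)$; parabolic subgroups are connected. We obtain $\tilde H$, $\zeta_0$ and a character $\mu$ of $\mathfrak h$ with $\zeta=\zeta_0+\mu$, and $\tilde P$, $\tau_0^*$ and a character $\lambda$ of $\mathfrak p$ with $\tau^*=\tau_0^*+\lambda$. Both $\mu$ and $\lambda$ come from torus quotients of $\tilde H$ and $\tilde P$. Let $Q=\tilde H\times\tilde P$ act on $Y$ through $(h,p)g=hgp^{-1}$. Its orbits are the double cosets $\mathbf H(\mathbb C)^0g\mathbf P(\mathbb C)$, so by (F) there are finitely many. Since $((h,p)F)(g)=F(h^{-1}gp)$, we have $\theta(\xi,\eta)=\xi_L+R_\eta$. Let $Q$ act on $\mathcal N^{-n}$ by conjugation on $\mathcal D_Y$, by $\tau_0^*$ on $\tau^*$, by $\zeta_0$ on $\zeta$, and by $\operatorname{Ad}$ of $\tilde H$ on $\Lambda^n\mathfrak h$.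

We have $pR_\eta p^{-1}=R_{\operatorname{Ad}(p)\eta}$ and $h\xi_Lh^{-1}=(\operatorname{Ad}(h)\xi)_L$; also $h$ commutes with $R_\eta$ and $p$ with $\xi_L$. By (5),
$$pDR_\eta p^{-1}\otimes\tau_0^*(p)v=pDp^{-1}\otimes\tau^*(\operatorname{Ad}(p)\eta)\tau_0^*(p)v=pDp^{-1}\otimes\tau_0^*(p)\tau^*(\eta)v,$$
so the action respects the relation defining $\mathcal P$. In the same way, for $m=D\otimes v\otimes z$,
$$(h\cdot m)(\operatorname{Ad}(h)\xi)=hD\xi_Lh^{-1}\otimes v\otimes\zeta_0(h)z-hDh^{-1}\otimes v\otimes\zeta(\operatorname{Ad}(h)\xi)\zeta_0(h)z=h\cdot(m\xi),$$
again by (5). So $d$ is equivariant, and $\mathcal N^\bullet$ is a complex of weakly equivariant modules.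

**Step 3: computation of $\gamma$.** For $\eta\in\mathfrak p$ (the other tensor factors are not affected)
$$\gamma(\eta)(D\otimes v)=[R_\eta,D]\otimes v+D\otimes\tau_0^*(\eta)v-R_\eta D\otimes v=D\otimes(\tau_0^*(\eta)-\tau^*(\eta))v=-\lambda(\eta)\,D\otimes v.$$
For $\xi\in\mathfrak h$, $m=D\otimes v\otimes z$ and $\omega\in\Lambda^n\mathfrak h$, the terms $[\xi_L,D]-\xi_LD=-D\xi_L$ and $\zeta_0(\xi)=\zeta(\xi)-\mu(\xi)$ combine to
$$\gamma(\xi)(m\otimes\omega)=\bigl(-m\xi\otimes\omega+m\otimes\operatorname{ad}(\xi)\omega\bigr)-\mu(\xi)\,m\otimes\omega.$$
By (2) the bracket is $-(ds_\xi+s_\xi d)(m\otimes\omega)$, and $s_\xi$ is $\mathcal D_Y$-linear. So on cohomology the bracket is zero and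
$$\gamma(\xi,\eta)=-\mu(\xi)-\lambda(\eta),$$
a scalar character factoring through a torus quotient of $Q$. The modules $\mathcal H^{-n}(\mathcal N^\bullet)$ are coherent and weakly equivariant, so Lemma 4 applies. $\square$

## 10. Restriction to cells of the flag variety

Here we bring Proposition 6 down to $X_{\mathbb C}$, locally near $X$. Let $g\in G$ and $V=g\mathbf U^-(\mathbb C)\subset Y$, with closed embedding $i_g:V\to Y$. As $\mathbf U^-\times\mathbf P\to\mathbf G$ is an open embedding, $V$ is identified with the open neighborhood $g\mathbf U^-(\mathbb C)\mathbf P(\mathbb C)/\mathbf P(\mathbb C)$ of $gP$ in $X_{\mathbb C}$. Under this identification $X\cap V=gU^-$, with $U^-=\mathbf U^-(\mathbb R)$: points of $X$ are fixed by complex conjugation, and $gu\mathbf P(\mathbb C)=g\bar u\mathbf P(\mathbb C)$ forces $u=\bar u$; conversely $gU^-\subset G$. These cells cover $X$ as $g$ runs through $G$.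

**Step 1: the restricted module is free.** By PBW, $\mathcal D_Y=\mathcal O_Y\otimes U(\mathfrak u^-)\otimes U(\mathfrak p)$ via $R$, so $\mathcal P=\mathcal O_Y\otimes U(\mathfrak u^-)\otimes\tau^*$ is $\mathcal O_Y$-free. Hence $Li_g^*\mathcal N^\bullet=i_g^*\mathcal N^\bullet$. The fields $R_\eta$, $\eta\in\mathfrak u^-$, are tangent to $V$ and restrict to a frame of its tangent bundle, so $\mathcal D_V=\mathcal O_V\otimes U(\mathfrak u^-)$. On $i_g^*\mathcal P=\mathcal O_V\otimes U(\mathfrak u^-)\otimes\tau^*$ the field $R_\eta|_V$ acts by $R_\eta(1\otimes x\otimes v)=1\otimes\eta x\otimes v$. So $D\otimes v\mapsto D(1\otimes1\otimes v)$ is an isomorphism $\mathcal D_V\otimes\tau^*\cong i_g^*\mathcal P$ of $\mathcal D_V$-modules.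

**Step 2: the right action of $\xi$ in this trivialization.** Since $e^{-t\xi}g'=g'e^{-t\operatorname{Ad}(g'^{-1})\xi}$, at $g'$ one has $\xi_L=-R_{\operatorname{Ad}(g'^{-1})\xi}$. Write $\operatorname{Ad}((gu)^{-1})\xi=n_\xi(u)+\sum_kc_k(u)\eta_k$ with $n_\xi(u)\in\mathfrak u^-$ and $(\eta_k)$ a basis of $\mathfrak p$, and regard $n_\xi$ as a vector field on $V$ via $R$. Expand $\xi_L$ on $Y$ in the fields $R_\eta$ with $\eta$ in bases of $\mathfrak u^-$ and $\mathfrak p$, with function coefficients on the left, move the $R_{\eta_k}$ in $\xi_L\otimes v$ across the tensor sign, and restrict to $V$. The right action of $\xi_L$ on $i_g^*\mathcal P$ is the $\mathcal D_V$-linear map determined by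
$$(1\otimes v)\xi=-n_\xi\otimes v-\sum_kc_k\otimes\tau^*(\eta_k)v.\tag{6}$$

By Proposition 6 and (HTT), $\mathcal M_V^\bullet:=i_g^*\mathcal N^\bullet$ has regular holonomic cohomology.

## 11. Distribution solutions and the proof of Theorem B

Let $\mathcal A$ be the sheaf of complex-valued analytic functions on $X$ and $\mathcal D=\mathcal D_{X_{\mathbb C}}|_X$. Define the complex of left $\mathcal D$-modules on $X$
$$\mathcal M^{-n}=\mathrm{Diff}(\mathcal A(E_\tau),\mathcal A)\otimes\zeta\otimes\Lambda^n\mathfrak h$$
with the Koszul differential (1) of the right $\mathfrak h$-module $\mathrm{Diff}(\mathcal A(E_\tau),\mathcal A)\otimes\zeta$, $(D\otimes z)\xi=D\circ\xi\otimes z-D\otimes\xi z$. Here $\mathrm{Diff}$ denotes analytic differential operators, and $\mathfrak h$ acts on it by precomposition with its action on $\mathcal A(E_\tau)$.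

**Step 1: $\mathcal M^\bullet$ is locally the complex of Section 10.** Over $gU^-=X\cap V$ trivialize sections of $E_\tau$ by $f\mapsto f(gu)\in\tau$. From $f(g'p)=\tau(p)^{-1}f(g')$ we have $R_\eta f=-\tau(\eta)f$ for $\eta\in\mathfrak p$, so
$$(\xi f)(gu)=\tfrac d{dt}\big|_0f(e^{-t\xi}gu)=-(n_\xi f)(gu)+\sum_kc_k(u)\tau(\eta_k)f(gu).$$
Identify $\mathrm{Diff}(\mathcal A(E_\tau),\mathcal A)=\mathcal D\otimes\tau^*$, where $D\otimes v$ is $f\mapsto D\langle v,f\rangle$. Since $\langle v,\tau(\eta)f\rangle=-\langle\tau^*(\eta)v,f\rangle$, precomposition with $\xi$ is given exactly by (6). So $\mathcal M^\bullet|_{X\cap V}=(\mathcal M_V^\bullet)^{an}|_{X\cap V}$, and $\mathcal M^\bullet$ is, locally on $X$, the restriction of a bounded complex with regular holonomic cohomology.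

**Step 2: finiteness.** By (K2), $R\mathcal Hom_{\mathcal D}(\mathcal M^\bullet,\mathcal Db_X)\cong R\mathcal Hom_{\mathcal D}(\mathcal M^\bullet,\mathcal B_X)$; the map is global, and whether it is an isomorphism can be checked locally. Locally the right side is
$$R\Gamma_X\bigl(R\mathcal Hom_{\mathcal D}(\mathcal M_V^{an},\mathcal O)\bigr)\otimes or_X[d],$$
which is $\mathbb R$-constructible by (K1) and (KS). As $\mathbb R$-constructibility is local and $X$ is compact, $R\Gamma(X;R\mathcal Hom_{\mathcal D}(\mathcal M^\bullet,\mathcal Db_X))$ has finite-dimensional cohomology.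

**Step 3: identification with the complex of Proposition 3.** Each $\mathcal M^{-n}$ is locally free of finite rank over $\mathcal D$, so $R\mathcal Hom_{\mathcal D}(\mathcal M^\bullet,\mathcal Db_X)$ is computed termwise by $\mathcal Hom_{\mathcal D}$. A section $T$ of $\mathcal Db(E_\tau)$ defines $D\mapsto DT$, and in the local form of Step 1 one sees that this gives $\mathcal Hom_{\mathcal D}(\mathrm{Diff}(\mathcal A(E_\tau),\mathcal A),\mathcal Db_X)=\mathcal Db(E_\tau)$. Hence $\mathcal Hom_{\mathcal D}(\mathcal M^{-n},\mathcal Db_X)=\Lambda^n\mathfrak h^*\otimes\zeta^*\otimes\mathcal Db(E_\tau)$. For $\varphi=T\otimes z^*$,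
$$\varphi((D\otimes z)\xi)=\langle z^*,z\rangle D(\xi T)-\langle z^*,\xi z\rangle DT=(\xi T\otimes z^*+T\otimes\xi z^*)(D\otimes z),$$
so the transpose of right multiplication by $\xi$ is the action of $\xi$ on $\mathcal Db(E_\tau)\otimes\zeta^*$. Comparing (1) with (4), the transpose of the Koszul differential is the Chevalley–Eilenberg differential, up to signs depending only on the degree, which do not affect cohomology. The sheaves $\mathcal Db(E_\tau)$ are modules over $C^\infty_X$, hence soft. So the hypercohomology of Step 2 is the cohomology of $\Lambda^\bullet\mathfrak h^*\otimes\zeta^*\otimes\Gamma(X,\mathcal Db(E_\tau))$.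

This proves Proposition 3, and with Section 6 Theorem B. Theorem A follows as shown in Section 3. $\blacksquare$

**Proof of Corollary D.** The group $\mathbf G\times\mathbf H$ is connected reductive. If $K\supset K^H$ are as in the setting, then $(K\times K^H)\cap H_{\rm diag}$ is the diagonal copy of $K^H$. It remains to see that $E\widehat\otimes F$ is CW for $G\times H$; it is smooth Fréchet of moderate growth. CW representations are nuclear, being successive extensions of quotients of principal series, so $\widehat\otimes$ is exact on their short exact sequences, and by finite length we may assume $E$ and $F$ irreducible. Then $E\widehat\otimes F$ is a quotient by a closed subrepresentation of $I_\sigma\widehat\otimes I_{\sigma'}=I_{\sigma\otimes\sigma'}$, a principal series of $G\times H$, so it is CW. Theorem A for the diagonal copy of $\mathbf H$ in $\mathbf G\times\mathbf H$ gives the claim. $\blacksquare$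

## 12. Invariant rational functions and the necessity of an open orbit

**Proof of Theorem C (1).** Suppose $\mathbf H(\mathbb C)$ has no open orbit on $X_{\mathbb C}$. We construct infinitely many independent invariant functionals on $I$.

**Step 1: a real invariant rational function.** By Rosenlicht, $\mathbb C(X_{\mathbb C})^{\mathbf H(\mathbb C)^0}$ has positive transcendence degree over $\mathbb C$. It is algebraic over $\mathbb C(X_{\mathbb C})^{\mathbf H(\mathbb C)}$ (invariants of a finite group), so the latter has positive transcendence degree too. This field is stable under complex conjugation, since $\mathbf H$ is defined over $\mathbb R$. Taking $f_1+\overline{f_1}$ or $i(f_1-\overline{f_1})$ for a nonconstant element $f_1$, we get a nonconstant $f$ in it defined over $\mathbb R$.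

**Step 2: its values on $X$.** Every nonempty open subset of $X$ is Zariski dense in the irreducible variety $X_{\mathbb C}$, since $X$ is totally real of full dimension. So $f|_X$ is a real-valued real analytic $H$-invariant function, defined off a closed null set, and it is nonconstant on every nonempty open set where it is defined. On a connected such set its image is connected with more than one point, so its values contain an interval. Choose infinitely many disjoint open subintervals $J_i$ of it. Each $f^{-1}(J_i)\subset X$ is open and nonempty.

**Step 3: the functionals.** Put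
$$\ell_i(\omega)=\int_X(\mathbf 1_{J_i}\circ f)\,\omega,\qquad\omega\in I=\Gamma^\infty(X,|\Omega_X|).$$
They are continuous, $H$-invariant because $f$ is, and linearly independent: a positive density supported in $f^{-1}(J_i)$ is killed by $\ell_j$ for all $j\ne i$ and not by $\ell_i$. They factor through $I_H=\operatorname H^{\mathcal S}_0(H;I)$, which is therefore infinite-dimensional. As $I$ is a principal series representation, it is CW. This proves that $\mathbf H(\mathbb C)$ has an open orbit if $\operatorname H^{\mathcal S}_0(H;I)$ is finite-dimensional.

**Step 4: open complex orbits and real sphericity.** An open $\mathbf H(\mathbb C)$-orbit on $X_{\mathbb C}$ is Zariski open, so it meets the Zariski dense set $X$. At a point $x$ of the intersection, $\operatorname{Lie}H\to T_xX$ is surjective, since it is so after complexification. So $Hx$ is open in $X$, and $H$ is real spherical. Conversely, if $Hx$ is open in $X$, then $\operatorname{Lie}H\to T_xX$ is surjective, and complexifying, $\mathbf H(\mathbb C)x$ is open in $X_{\mathbb C}$. $\blacksquare$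

**Proof of Theorem C (2).** If $\mathbf G$ is quasi-split, $\mathbf P_{\mathbb C}$ is a Borel subgroup. (i)⇒(ii): by (BV), condition (F) holds, and Theorem B applies with $\zeta$ trivial. (ii)⇒(iii): the space of densities is a CW representation. (iii)⇒(i): by (1), $\mathbf H(\mathbb C)$ has an open orbit on $\mathbf G(\mathbb C)/\mathbf P(\mathbb C)$, which says that the Borel subgroup $\mathbf P(\mathbb C)$ has an open orbit on $\mathbf G(\mathbb C)/\mathbf H(\mathbb C)$, so $\mathbf H$ is spherical. $\blacksquare$
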